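\title{Kantorovich potentials on connected supports need not be unique}


\begin{abstract}
For a $C^1$ cost on $\mathbb{R}^d$ and a target measure with bounded support, Kantorovich potentials are unique up to a constant when the support of the source measure is rectifiably connected. We show that connectedness of the support is not enough in any dimension $d\ge2$. The counterexample is a self-similar connected compact set that carries a nonconstant function satisfying $|f(x)-f(x')|\le C|x-x'|^p$ with $1<p<d$. We also show how far it is sharp. Uniqueness holds on connected supports that are countable unions of rectifiably connected sets and sets of finite length, and it holds on all connected supports in the plane when the cost is semiconcave in one variable. In dimension $d\ge3$ it fails for every cost whose mixed Hessian has rank at least three at some point. For the cost $|x-y|^p$ with $p>1$, uniqueness holds on all connected supports exactly when $d=1$, or $d=2$ and $p\ge2$.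
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The dual problem and its potentials}

Let $\rho,\mu$ be Borel probability measures on $\mathbb{R}^d$ and let $c:\mathbb{R}^d\times\mathbb{R}^d\to\mathbb{R}$ be a cost function. A \emph{coupling} of $\rho$ and $\mu$ is a probability measure on $\mathbb{R}^d\times\mathbb{R}^d$ with first marginal $\rho$ and second marginal $\mu$, and $\Pi(\rho,\mu)$ is the set of couplings. The optimal transport problem and its dual are
\[
\min_{\gamma\in\Pi(\rho,\mu)}\int c\,d\gamma
\qquad\text{and}\qquad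
\max_{\substack{(\phi,\psi)\in L^1(\rho)\times L^1(\mu)\\ \phi\oplus\psi\le c}}\ \int\phi\,d\rho+\int\psi\,d\mu ,
\]
where $\phi\oplus\psi\le c$ means $\phi(x)+\psi(y)\le c(x,y)$ for all $(x,y)\in\mathbb{R}^d\times\mathbb{R}^d$. A pair in $L^1(\rho)\times L^1(\mu)$ that satisfies this constraint is \emph{feasible}. Dual functions may take the value $-\infty$, necessarily on a null set. We work under three hypotheses.
\begin{enumerate}
\item[(H1)] $c\in C^1(\mathbb{R}^d\times\mathbb{R}^d)$.
\item[(H2)] $\operatorname{spt}\mu$ is bounded.
\item[(H3)] The function $x\mapsto\sup_{y\in\operatorname{spt}\mu}|c(x,y)|$ belongs to $L^1(\rho)$.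
\end{enumerate}
Hypothesis (H3) makes $c$ integrable against every coupling, and it guarantees that the dual problem has maximizers. Integrating the constraint against a coupling gives \emph{weak duality}: for every feasible pair and every $\gamma\in\Pi(\rho,\mu)$,
\begin{equation}\label{eq:weak}
\int\phi\,d\rho+\int\psi\,d\mu=\int\phi\oplus\psi\,d\gamma\le\int c\,d\gamma .
\end{equation}
In particular, a feasible pair whose value equals the cost of some coupling is a maximizer.

A maximizer can be lowered on a null set, so to speak of its value at every point of the support we fix a representative. For given $\psi$, the largest $\phi$ that satisfies the constraint at all $y\in\operatorname{spt}\mu$ is the $c$-transform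
\[
\psi^c(x)=\inf_{y\in\operatorname{spt}\mu}\bigl(c(x,y)-\psi(y)\bigr),\qquad x\in\mathbb{R}^d .
\]

\begin{definition}\label{def:potential}
A function $\phi$ on $\operatorname{spt}\rho$ is a \emph{Kantorovich potential} if $\phi=\psi^c$ on $\operatorname{spt}\rho$ for some $\psi$ such that $(\psi^c,\psi)$ maximizes the dual problem. Kantorovich potentials are \emph{unique up to a constant} if the difference of any two of them is constant on $\operatorname{spt}\rho$.
\end{definition}

The constant cannot be avoided, since replacing $\psi$ by $\psi-t$ replaces $\psi^c$ by $\psi^c+t$ and keeps the dual value.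

\subsection{A model case and the question}\label{sec:model}

Let $p>1$, $c(x,y)=|x-y|^p$, let $A\subset\mathbb{R}^d$ be compact, and take $\mu=\rho$ with $\operatorname{spt}\rho=A$. Leaving all mass in place costs $0$. Let $g:A\to\mathbb{R}$ satisfy
\begin{equation}\label{eq:model}
|g(x)-g(x')|\le|x-x'|^p\qquad(x,x'\in A),
\end{equation}
and put $\psi=-g$ on $A$ and $\psi=-\infty$ elsewhere. For $x\in A$ the function $y\mapsto|x-y|^p+g(y)$ is at least $g(x)$ on $A$ by \eqref{eq:model}, with equality at $y=x$, so $\psi^c=g$ on $A$. The pair $(\psi^c,\psi)$ is feasible and has value $\int g\,d\rho-\int g\,d\rho=0$, so it is a maximizer by \eqref{eq:weak}. Thus every solution of \eqref{eq:model} is a potential; Remark~\ref{rem:converse} shows that there are no others. In this case the question of uniqueness is whether \eqref{eq:model} forces $g$ to be constant.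

If $A=\{0,1\}\subset\mathbb{R}$, it does not: any $g$ with $|g(1)-g(0)|\le1$ will do. Some form of connectedness is therefore needed. Call a set \emph{rectifiably connected} if any two of its points are joined by a rectifiable path, that is a path of finite length, lying in the set. If $x,x'\in A$ are joined in $A$ by a path of length $\ell$, cut the path into $M$ pieces of length $\ell/M$ and add up \eqref{eq:model}:
\begin{equation}\label{eq:chain}
|g(x)-g(x')|\le M(\ell/M)^p=\ell^pM^{1-p}\longrightarrow0\qquad(M\to\infty).
\end{equation}
So $g$ is constant when $A$ is rectifiably connected. This agrees with the following known result.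

\begin{theorem}\label{thm:known}
Assume \textup{(H1)--(H3)} and that $\operatorname{spt}\rho$ is rectifiably connected. Then Kantorovich potentials are unique up to a constant.
\end{theorem}

The question that we answer comes from \cite{Ford}: does Theorem~\ref{thm:known} remain true if $\operatorname{spt}\rho$ is only assumed to be connected?

One might guess that it does. A solution of \eqref{eq:model} has difference quotients tending to zero at every point of $A$, and a function with vanishing derivative on a connected open set is constant. But \eqref{eq:chain} uses more than connectedness. In a connected set any two points are joined by chains with steps of size at most $\varepsilon$, and \eqref{eq:chain} needs chains with $o(\varepsilon^{-p})$ steps. A set that winds enough can require about $\varepsilon^{-p}$ steps, provided that there is room for them, and a bounded region of $\mathbb{R}^d$ has room for about $\varepsilon^{-d}$ points at mutual distance $\varepsilon$. This count suggests that the answer depends on whether $p<d$, and it does.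

\subsection{Results}

For $d=1$ connected sets are intervals and Theorem~\ref{thm:known} applies. In every higher dimension the answer is negative.

\begin{theorem}\label{thm:counter}
Let $d\ge2$, $1<p<d$ and $c(x,y)=\dfrac{|x-y|^p}{1+|x-y|^p}$. There is a compact connected set $A\subset\mathbb{R}^d$ such that for every Borel probability measure $\rho$ with $\operatorname{spt}\rho=A$, and $\mu=\rho$, hypotheses \textup{(H1)--(H3)} hold and Kantorovich potentials are not unique up to a constant. The same is true for $c(x,y)=|x-y|^p$, with $\psi=-\infty$ off $\operatorname{spt}\mu$.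
\end{theorem}

A concrete case is $d=2$, $p=\frac32$. For $d\ge3$ one may take $p=2$, and then the cost $|x-y|^2/(1+|x-y|^2)$ is bounded and real-analytic. For the bounded cost the counterexample does not depend on allowing the value $-\infty$: the maximizing pairs are real-valued and satisfy the constraint on all of $\mathbb{R}^d\times\mathbb{R}^d$.

The other results show how far Theorem~\ref{thm:counter} is sharp. The first concerns the size of the support; $\mathcal{H}^s$ is the Hausdorff measure, recalled in Section~\ref{sec:hausdorff}.

\begin{theorem}\label{thm:length}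
Assume \textup{(H1)--(H3)}, that $X=\operatorname{spt}\rho$ is connected, and that $X=N\cup\bigcup_{i\in\mathbb{N}}C_i$, where each $C_i$ is rectifiably connected and $N$ is a countable union of sets of finite $\mathcal{H}^1$ measure. Then Kantorovich potentials are unique up to a constant. The condition of $\sigma$-finite $\mathcal{H}^1$ measure cannot be replaced by $\mathcal{H}^p(X)<\infty$ for any $p>1$.
\end{theorem}

With $N=\emptyset$ and $C_i=X$ this is Theorem~\ref{thm:known}. It also covers, for example, the closure of the graph of $\sin(1/t)$ over $(0,1]$, which is the union of the graph and a segment.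

The next two results concern the regularity of the cost. For a twice differentiable cost the exponent that plays the part of $p$ in \eqref{eq:model} is $2$, so the count above predicts uniqueness for $d=2$ and nonuniqueness for $d\ge3$. We write $B_R$ for the open ball of radius $R$ about the origin, and $C^{1,1}_{\mathrm{loc}}$ for the $C^1$ functions whose gradient is Lipschitz on bounded sets.

\begin{theorem}\label{thm:plane}
Let $d=2$. Assume \textup{(H1)--(H3)}, that $\operatorname{spt}\rho$ is connected, and that for every $R$ there is $K$ such that one of the following holds: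
\begin{enumerate}
\item[(i)] $x\mapsto\frac K2|x|^2-c(x,y)$ is convex on $B_R$ for all $y\in\operatorname{spt}\mu$;
\item[(ii)] $y\mapsto\frac K2|y|^2-c(x,y)$ is convex on a fixed open ball $B'\supset\operatorname{spt}\mu$ for all $x\in\operatorname{spt}\rho\cap B_R$.
\end{enumerate}
Then Kantorovich potentials are unique up to a constant. Both conditions hold if $c\in C^{1,1}_{\mathrm{loc}}$.
\end{theorem}

\begin{theorem}\label{thm:rank}
Let $d\ge3$ and $c\in C^1(\mathbb{R}^d\times\mathbb{R}^d)$, and suppose that $c$ is $C^2$ near some point $(x_0,y_0)$ with $\operatorname{rank}D^2_{xy}c(x_0,y_0)\ge3$. Then there are compactly supported $\rho,\mu$ with $\operatorname{spt}\rho$ connected for which Kantorovich potentials are not unique up to a constant.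
\end{theorem}

Here $D^2_{xy}c$ is the \emph{mixed Hessian}, the matrix with entries $\partial_{x_i}\partial_{y_j}c$. Call a cost $c$ satisfying (H1) \emph{good} if potentials are unique up to a constant for all $\rho,\mu$ that satisfy (H2)--(H3) and have $\operatorname{spt}\rho$ connected.

\begin{corollary}\label{cor:good}
\begin{enumerate}
\item[(a)] For $d=2$ every $C^{1,1}_{\mathrm{loc}}$ cost is good, while for each $\beta\in(0,1)$ some $C^{1,\beta}$ cost is not.
\item[(b)] A $C^2$ cost whose mixed Hessian is invertible somewhere is good if and only if $d\le2$.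
\item[(c)] For $p>1$, the cost $|x-y|^p$ is good if and only if $d=1$, or $d=2$ and $p\ge2$.
\end{enumerate}
\end{corollary}

Section~\ref{sec:tools} extends the model case to general costs in both directions: a criterion that produces potentials, and an inequality for the difference of two potentials. After that, transport plays little part. Section~\ref{sec:set} builds the set $A$, Section~\ref{sec:non} proves the two nonuniqueness theorems, Sections~\ref{sec:length} and~\ref{sec:plane} prove the two uniqueness theorems, and Section~\ref{sec:good} proves the corollary.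

\section{Producing and comparing potentials}\label{sec:tools}

\subsection{A criterion for nonuniqueness}

In the model case the transport map was the identity, and a function $g$ was a potential because each $x$ minimized $x'\mapsto c(x',x)-g(x')$ over $A$. The same holds for any continuous map. We write $T_\#\rho$ for the image measure, $T_\#\rho(E)=\rho(T^{-1}(E))$.

\begin{lemma}\label{lem:recognize}
Assume \textup{(H1)}. Let $X\subset\mathbb{R}^d$ be compact, and let $T:X\to\mathbb{R}^d$ and $\phi:X\to\mathbb{R}$ be continuous with
\begin{equation}\label{eq:min}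
c(x',T(x))-\phi(x')\ \ge\ c(x,T(x))-\phi(x)\qquad(x,x'\in X).
\end{equation}
Let $\rho$ be a Borel probability measure with $\operatorname{spt}\rho=X$ and let $\mu=T_\#\rho$. Then \textup{(H2)} and \textup{(H3)} hold and $\phi$ is a Kantorovich potential. If $c$ is bounded, the maximizing pair $(\psi^c,\psi)$ can be taken real-valued.
\end{lemma}

\begin{proof}
The set $Y=T(X)$ is compact and has full $\mu$-measure, and every open set that meets $Y$ has a nonempty relatively open preimage in $X$, which has positive $\rho$-measure. So $\operatorname{spt}\mu=Y$, and (H2), (H3) hold because $c$ is bounded on $X\times Y$.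

Put $\psi(y)=\min_{x'\in X}\bigl(c(x',y)-\phi(x')\bigr)$ for $y\in Y$, a continuous function on $Y$, and $\psi=-\infty$ off $Y$. By \eqref{eq:min}, $\psi(T(x))=c(x,T(x))-\phi(x)$ for $x\in X$. For $x\in X$ and $y\in Y$ we have $c(x,y)-\psi(y)\ge\phi(x)$ by the definition of $\psi$, with equality at $y=T(x)$. Hence $\psi^c=\phi$ on $X$. The function $\psi^c$ is real-valued and continuous on $\mathbb{R}^d$, being the minimum over the compact set $Y$ of a continuous function, and the pair $(\psi^c,\psi)$ is feasible: for $y\in Y$ by the definition of $\psi^c$, and for $y\notin Y$ because $\psi(y)=-\infty$. Its value is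
\[
\int\phi\,d\rho+\int\psi\circ T\,d\rho=\int c(x,T(x))\,d\rho(x),
\]
which is the cost of the coupling $(\mathrm{id},T)_\#\rho$. By \eqref{eq:weak} the pair is a maximizer.

If $c$ is bounded, then $\psi^c\le\Lambda:=\sup c-\min_Y\psi$ on $\mathbb{R}^d$. Redefine $\psi=\inf c-\Lambda$ off $Y$. This changes neither $\psi^c$ nor the value, and $\psi^c(x)+\psi(y)\le\inf c\le c(x,y)$ for $y\notin Y$.
\end{proof}

When \eqref{eq:min} holds with room to spare, $\phi$ can be perturbed by any function that fits in that room.

\begin{proposition}\label{prop:criterion}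
In the setting of Lemma~\ref{lem:recognize}, suppose that for some $p,\kappa>0$
\begin{equation}\label{eq:slack}
c(x',T(x))-\phi(x')\ \ge\ c(x,T(x))-\phi(x)+\kappa|x-x'|^p\qquad(x,x'\in X),
\end{equation}
and that there is a nonconstant $f:X\to\mathbb{R}$ with $|f(x)-f(x')|\le C|x-x'|^p$ on $X$. Then Kantorovich potentials are not unique up to a constant.
\end{proposition}

\begin{proof}
Let $g=(\kappa/C)f$, so that $g(x')-g(x)\le\kappa|x-x'|^p$. Subtracting $g(x')$ from both sides of \eqref{eq:slack} gives \eqref{eq:min} for $\phi+g$. By Lemma~\ref{lem:recognize} both $\phi$ and $\phi+g$ are potentials, and their difference is not constant.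
\end{proof}

Every nonempty compact set $X$ is the support of a probability measure, for instance $\sum_{k\ge1}2^{-k}\delta_{x_k}$ with $(x_k)$ dense in $X$.

\subsection{The difference of two potentials}

Assume (H1)--(H3) and write $X=\operatorname{spt}\rho$, $Y=\operatorname{spt}\mu$; by (H2), $Y$ is compact. We need the equality of the primal and dual values. The function $a(x)=-\max_{y\in Y}|c(x,y)|$ is continuous because $Y$ is compact, it is $\rho$-integrable by (H3), and $c(x,y)\ge a(x)$ on $X\times Y$. By \cite[Theorems 4.1 and 5.10(i)]{Villani}, applied on the Polish spaces $X$ and $Y$, an optimal coupling exists and its cost equals the supremum of $\int\phi\,d\rho+\int\psi\,d\mu$ over integrable pairs with $\phi\oplus\psi\le c$ on $X\times Y$. Such a pair becomes feasible on $\mathbb{R}^d\times\mathbb{R}^d$ when $\phi$ and $\psi$ are set to $-\infty$ off $X$ and $Y$. Together with \eqref{eq:weak} this shows that every maximizer of our dual problem has value equal to the optimal cost.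

For $(x,y),(x',y')\in\mathbb{R}^d\times\mathbb{R}^d$ define the \emph{cross difference}
\[
\Delta\bigl((x,y),(x',y')\bigr)=c(x,y')+c(x',y)-c(x,y)-c(x',y'),
\]
the extra cost per unit mass of exchanging the destinations of $x$ and $x'$.

\begin{lemma}\label{lem:compare}
Assume \textup{(H1)--(H3)}. Let $\gamma$ be an optimal coupling and $G=\operatorname{spt}\gamma$. Then $G$ is a closed subset of $X\times Y$ whose projection to the first factor is $X$. Every Kantorovich potential $\phi$ is finite and continuous on $X$ and satisfies, for all $(x,y),(x',y')\in G$,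
\begin{equation}\label{eq:interval}
c(x',y')-c(x,y')\ \le\ \phi(x')-\phi(x)\ \le\ c(x',y)-c(x,y).
\end{equation}
Consequently the difference $u=\phi_0-\phi_1$ of two potentials is continuous on $X$ and satisfies
\begin{equation}\label{eq:star}
|u(x')-u(x)|\le\Delta\bigl((x,y),(x',y')\bigr)\qquad\bigl((x,y),(x',y')\in G\bigr).
\end{equation}
\end{lemma}

\begin{proof}
The closed set $X\times Y$ has full $\gamma$-measure, so it contains $G$. Since $Y$ is compact, the projection of the closed set $G$ to the first factor is closed. It has full $\rho$-measure, so it contains $X$.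

Let $\phi=\psi^c$ with $(\psi^c,\psi)$ a maximizer; we use the letter $\phi$ for $\psi^c$ on all of $\mathbb{R}^d$. By integrability, $\phi(x_0)$ is finite for some $x_0\in X$ and $\psi(y_0)$ is finite for some $y_0\in Y$. The first fact gives $\psi\le\max_Yc(x_0,\cdot)-\phi(x_0)$ on $Y$, hence $\phi(x)\ge\min_Yc(x,\cdot)-\sup_Y\psi>-\infty$; the second gives $\phi(x)\le c(x,y_0)-\psi(y_0)<\infty$. On a ball $B$ the functions $c(\cdot,y)-\psi(y)$ with $y\in Y$, $\psi(y)>-\infty$, share the Lipschitz constant $\max_{\overline B\times Y}|\nabla_xc|$, so their infimum $\phi$ is Lipschitz on $B$.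

We would like to have $\phi(x)+\psi(y)=c(x,y)$ at every point of $G$. Duality gives this only $\gamma$-almost everywhere, and $\psi$ has no regularity that would carry it to the support. We therefore replace $\psi$ by
\[
\bar\psi(y)=\inf_{x\in X}\bigl(c(x,y)-\phi(x)\bigr),\qquad y\in Y .
\]
As an infimum of continuous functions, $\bar\psi$ is upper semicontinuous. It satisfies $\psi\le\bar\psi\le\max_Yc(x_0,\cdot)-\phi(x_0)$ on $Y$, so $\bar\psi\in L^1(\mu)$, and $\phi\oplus\bar\psi\le c$ on $X\times Y$. Therefore
\[
\int c\,d\gamma=\int\phi\,d\rho+\int\psi\,d\mu\le\int\phi\,d\rho+\int\bar\psi\,d\mu\le\int c\,d\gamma ,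
\]
and the nonnegative function $c-\phi\oplus\bar\psi$ vanishes $\gamma$-almost everywhere. It is lower semicontinuous on $X\times Y$, so its zero set is closed and contains $G$.

Let $(x,y),(x',y')\in G$. Subtracting $\phi(x)+\bar\psi(y)=c(x,y)$ from $\phi(x')+\bar\psi(y)\le c(x',y)$ gives the right inequality in \eqref{eq:interval}. Subtracting $\phi(x')+\bar\psi(y')=c(x',y')$ from $\phi(x)+\bar\psi(y')\le c(x,y')$ gives the left one. The interval in \eqref{eq:interval} does not depend on the potential and has length $\Delta((x,y),(x',y'))$. The numbers $\phi_0(x')-\phi_0(x)$ and $\phi_1(x')-\phi_1(x)$ both lie in it, and their difference is $u(x')-u(x)$.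
\end{proof}

\begin{remark}\label{rem:converse}
In the model case of Section~\ref{sec:model} take $\gamma=(\mathrm{id},\mathrm{id})_\#\rho$, whose support is the diagonal of $A\times A$. With $y=x$ and $y'=x'$, \eqref{eq:interval} is \eqref{eq:model}. So the potentials are exactly the solutions of \eqref{eq:model}.
\end{remark}

Let $\mathcal{L}^n$ denote Lebesgue outer measure on $\mathbb{R}^n$. If $X$ is connected, then $u(X)$ is an interval, and an interval of measure zero is a point. This gives the reduction behind both uniqueness theorems:
\begin{equation}\label{eq:reduction}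
\text{if $X$ is connected and $\mathcal{L}^1(u(X))=0$, then $u$ is constant.}
\end{equation}
The measure of $u(X)$ can be estimated piece by piece on arbitrary subsets of $X$, which need not be connected.

\subsection{Hausdorff measure and the size of images}\label{sec:hausdorff}

For $s>0$ and $E\subset\mathbb{R}^n$,
\[
\mathcal{H}^s(E)=\lim_{\varepsilon\downarrow0}\ \inf\Bigl\{\sum_i(\operatorname{diam}U_i)^s:\ E\subset\bigcup_iU_i,\ \operatorname{diam}U_i\le\varepsilon\Bigr\}.
\]
This is a countably subadditive outer measure. We use four facts.
\begin{enumerate}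
\item[(M1)] Borel sets are measurable: if $D_1,\dots,D_m$ are disjoint Borel sets that cover an arbitrary set $E$, then $\mathcal{H}^s(E)=\sum_j\mathcal{H}^s(E\cap D_j)$.
\item[(M2)] If $v:E\to\mathbb{R}$ satisfies $|v(x)-v(x')|\le C|x-x'|^s$, then $\mathcal{L}^1(v(E))\le C\sum_i(\operatorname{diam}U_i)^s$ for every cover $(U_i)$ of $E$, because $v(E\cap U_i)$ lies in an interval of length $C(\operatorname{diam}U_i)^s$. Hence $\mathcal{L}^1(v(E))\le C\,\mathcal{H}^s(E)$.
\item[(M3)] The image of a path of length $\ell$ has $\mathcal{H}^1$ measure at most $\ell$: cut it into $M$ pieces of length $\ell/M$.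
\item[(M4)] If $\mathcal{H}^q(E)<\infty$ and $s>q$, then $\mathcal{H}^s(E)=0$, since $t^s\le\varepsilon^{s-q}t^q$ for $0\le t\le\varepsilon$.
\end{enumerate}

\section{A connected set with a function of H\"older exponent $p<d$}\label{sec:set}

Let $Q=[-1,1]^d$.

\begin{proposition}\label{prop:set}
Let $d\ge2$ and $0<p<d$. There are a compact connected set $A\subset Q$, a function $f:A\to[0,1]$ taking the values $0$ and $1$, and a constant $C<\infty$ with
\[
|f(x)-f(x')|\le C|x-x'|^p\qquad(x,x'\in A).
\]
If $p>1$, one can moreover have $0<\mathcal{H}^p(A)<\infty$.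
\end{proposition}

\subsection{A staircase on the line}

The construction is a staircase of Cantor type, and it is already visible for $d=1$, $0<p<1$. Let $r=2^{-1/p}<\frac12$ and ask that $f:[-1,1]\to[0,1]$ equal
\[
0\ \text{ on }[-1,-\tfrac12-r],\qquad \tfrac12\ \text{ on }[-\tfrac12+r,\tfrac12-r],\qquad 1\ \text{ on }[\tfrac12+r,1],
\]
and that on the two remaining intervals $\pm\frac12+rQ$ the graph of $f$ be a copy of the whole graph, scaled by $r$ horizontally and by $\frac12$ vertically. Since $r^p=\frac12$, the quotient $|f(x)-f(x')|/|x-x'|^p$ does not change when two points of the same copy are replaced by the corresponding points of the whole graph. So it suffices to bound the quotient for points that are not in a common copy, and such points are far apart unless their values agree. The case that needs thought is a point $x$ of the middle plateau and a point $x'$ of the right copy. Both may be near $\frac12-r$, but the copy begins with its own plateau $[\frac12-r,\frac12-r(\frac12+r)]$, on which $f=\frac12$. So $f(x)\ne f(x')$ forces $|x-x'|\ge r(\frac12-r)$.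

With $N$ copies scaled by $r$ horizontally and $1/N$ vertically, the invariant exponent is given by $Nr^p=1$. In $\mathbb{R}^d$ the cube $Q$ holds $N=2^d$ disjoint copies of $rQ$ for any $r<\frac12$, and $r=2^{-d/p}$ is below $\frac12$ exactly when $p<d$. The plateaus become arcs. The new difficulty is to join the copies in a chain by arcs that avoid each other and touch the copies only at a prescribed entry point and exit point.

\subsection{The generator}

\begin{lemma}\label{lem:generator}
Let $d\ge2$, $N=2^d$, $0<r<\frac12$. There are points $\xi_1,\dots,\xi_N\in Q$, points $a,b\in\partial Q$, and compact connected sets $L_0,\dots,L_N\subset Q$, each a union of at most two Lipschitz images of an interval, such that the maps $S_i(x)=\xi_i+rx$ satisfy: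
\begin{enumerate}
\item[(G1)] the cubes $S_i(Q)$ are pairwise disjoint and lie in $\operatorname{int}Q$;
\item[(G2)] the sets $L_j$ are pairwise disjoint, $a\in L_0$ and $b\in L_N$;
\item[(G3)] $L_{i-1}\cap S_i(Q)=\{S_i(a)\}$, $L_i\cap S_i(Q)=\{S_i(b)\}$, and $L_j\cap S_i(Q)=\emptyset$ for $j\notin\{i-1,i\}$.
\end{enumerate}
\end{lemma}

Figure~\ref{fig:generator} shows such a configuration in the plane.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3]
\draw (-1,-1) rectangle (1,1);
\draw[gray] (-1,0)--(1,0) (0,-1)--(0,1);
\filldraw[fill=gray!25,draw=gray] (-0.8,-0.8) rectangle (-0.2,-0.2) (-0.8,0.2) rectangle (-0.2,0.8) (0.2,0.2) rectangle (0.8,0.8) (0.2,-0.8) rectangle (0.8,-0.2);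
\node at (-0.5,-0.5) {$S_1(Q)$}; \node at (-0.5,0.5) {$S_2(Q)$};
\node at (0.5,0.5) {$S_3(Q)$}; \node at (0.5,-0.5) {$S_4(Q)$};
\draw[very thick] (-1,-0.5)--(-0.8,-0.65);
\draw[very thick] (-0.2,-0.65)--(-0.1,-0.1)--(-0.5,0)--(-0.9,0.1)--(-0.8,0.35);
\draw[very thick] (-0.2,0.35)--(0,0.5)--(0.2,0.35);
\draw[very thick] (0.8,0.35)--(0.9,0.1)--(0.5,0)--(0.1,-0.1)--(0.2,-0.65);
\draw[very thick] (0.8,-0.65)--(1,-0.5);
\fill (-1,-0.5) circle (0.02) node[left] {$a$};
\fill (1,-0.5) circle (0.02) node[right] {$b$};
\node at (-0.9,-0.72) {\small $L_0$}; \node at (-0.3,0.1) {\small $L_1$};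
\node at (0.1,0.6) {\small $L_2$}; \node at (0.3,0.1) {\small $L_3$};
\node at (0.9,-0.72) {\small $L_4$};
\end{tikzpicture}
\caption{The first step of the construction in the square $Q=[-1,1]^2$, drawn with $r=0.3$. Each shaded square $S_i(Q)$ receives a copy of the whole set scaled by $r$, entered at $S_i(a)$ on its left side and left at $S_i(b)$ on its right side. The disjoint arcs $L_0,\dots,L_4$ join the copies in a chain from $a$ to $b$, and the function $f$ equals $j/4$ on $L_j$.}
\label{fig:generator}
\end{figure}

\begin{proof}
\emph{Cells.} Order the points of $\{\pm\frac12\}^d$ as $\xi_1,\dots,\xi_N$ so that consecutive points differ in exactly one coordinate. Such a Gray code ordering exists by induction: list the ordering for $d-1$ with last coordinate $-\frac12$, then the reversed ordering with last coordinate $+\frac12$. Let $C_k=\xi_k+\frac12Q$. A point of $Q$ lies in $C_k$ if and only if each of its coordinates is zero or has the sign of the corresponding coordinate of $\xi_k$. Hence $C_l\cap\operatorname{int}C_k=\emptyset$ for $l\ne k$. Since $r<\frac12$, we have $S_k(Q)\subset\operatorname{int}C_k\subset\operatorname{int}Q$,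 and (G1) follows.

\emph{Gates.} Let $m_k=\frac12(\xi_k+\xi_{k+1})$ for $1\le k<N$, and let
\[
a=m_0=\xi_1+\tfrac12\epsilon_1e_1,\qquad b=m_N=\xi_N+\tfrac12\epsilon_Ne_1,
\]
where $\epsilon_k$ is the sign of the first coordinate of $\xi_k$. The points $a,b$ have first coordinate $\pm1$, so they lie on $\partial Q$; they have no zero coordinate, so $a$ lies only in the cell $C_1$ and $b$ only in $C_N$. For $1\le k<N$ the point $m_k$ has exactly one zero coordinate, so it lies in exactly two cells, $C_k$ and $C_{k+1}$. Thus the \emph{gates} $m_0,\dots,m_N$ are pairwise distinct, because they lie in different collections of cells. The vectors $\alpha_k=2(m_{k-1}-\xi_k)$ and $\beta_k=2(m_k-\xi_k)$ are of the form $\pm e_j$, so they are two distinct points of $\partial Q$.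

\emph{Arcs in a cell.} In $C_k$ we join $S_k(a)$ to $m_{k-1}$ and $S_k(b)$ to $m_k$. To keep the two arcs apart, we let both move outward from $\xi_k$ at the same rate in the norm $|\cdot|_\infty$, so that they can meet only if their directions agree at the same time. Let $\theta=2r<1$. We claim that there are Lipschitz maps $\sigma_k,\tau_k:[\theta,1]\to\partial Q$ with $\sigma_k(s)\ne\tau_k(s)$ for all $s$, starting at $(a,b)$ and ending at $(\alpha_k,\beta_k)$. The radial projection $x\mapsto x/|x|$ from $\partial Q$ to the sphere $S^{d-1}$ and its inverse $\zeta\mapsto\zeta/|\zeta|_\infty$ are Lipschitz, so we may work on the sphere. Let $w$ be the target of the second point. In the first half of the time interval, apply to both points a rotation at constant angular speed in a plane through the origin that contains the second point and $w$, until the second point reaches $w$; the points remain distinct. In the second half, keep the second point at $w$. The first point and its target both lie in $S^{d-1}\setminus\{w\}$, which stereographic projection from $w$ maps diffeomorphically onto $\mathbb{R}^{d-1}$;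 move the first point along the preimage of a segment. Both moves are Lipschitz. The assumption $d\ge2$ is used here, for the plane of rotation.

Define the arcs
\[
A_k^-=\{\xi_k+\tfrac12s\,\sigma_k(s):\theta\le s\le1\},\qquad A_k^+=\{\xi_k+\tfrac12s\,\tau_k(s):\theta\le s\le1\}.
\]
The point with parameter $s$ on either arc is at $|\cdot|_\infty$-distance $s/2$ from $\xi_k$. Three things follow. The two arcs are disjoint, since a common point would have the same parameter $s$ on both and then $\sigma_k(s)=\tau_k(s)$. The arcs meet $S_k(Q)$ only for $s=\theta$, in the points $S_k(a)$ and $S_k(b)$. And they lie in $\operatorname{int}C_k$ except for $s=1$, where they end at the gates $m_{k-1}$ and $m_k$.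

\emph{The sets $L_j$.} Let $L_j$ be the union of the arcs that end at $m_j$: $L_0=A_1^-$, $L_j=A_j^+\cup A_{j+1}^-$ for $1\le j<N$, and $L_N=A_N^+$. Each $L_j$ is compact, connected and contains $m_j$. Two arcs in the same cell are disjoint. A common point of two arcs in different cells lies in the interior of neither cell, so it is the gate of both arcs; the gates being distinct, both arcs belong to the same $L_j$. This proves (G2). Finally $S_i(Q)\subset\operatorname{int}C_i$ meets no arc of another cell, and the arcs of $C_i$ are $A_i^-\subset L_{i-1}$ and $A_i^+\subset L_i$. This proves (G3).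
\end{proof}

\subsection{Proof of Proposition~\ref{prop:set}}

Apply Lemma~\ref{lem:generator} with $r=2^{-d/p}$, so that $Nr^p=1$. We do not yet know that the construction defines a function, so we build the candidate graph as a subset of $Q\times[0,1]$ and obtain the function from the H\"older estimate.

\emph{The set.} Put $P_j=L_j\times\{j/N\}$ for $0\le j\le N$ and $T_i(x,t)=\bigl(S_i(x),\frac{i-1+t}{N}\bigr)$ for $1\le i\le N$, and for $E\subset Q\times[0,1]$ let
\[
\Phi(E)=\bigcup_{j=0}^NP_j\ \cup\ \bigcup_{i=1}^NT_i(E).
\]
Let $E_0=Q\times[0,1]$ and $E_{n+1}=\Phi(E_n)$. Since $E_1\subset E_0$ and $\Phi$ preserves inclusions, the compact sets $E_n$ decrease. Let $\mathcal{R}=\bigcap_nE_n$, and let $A$ be the projection of $\mathcal{R}$ to $\mathbb{R}^d$. Then $\mathcal{R}=\Phi(\mathcal{R})$. Indeed $\Phi(\mathcal{R})\subset\Phi(E_n)=E_{n+1}$ for all $n$. Conversely, a point $z\in\mathcal{R}$ outside the $P_j$ lies in $T_i(E_n)$ for one fixed $i$ and infinitely many $n$; as $T_i$ is injective and the $E_n$ decrease, $T_i^{-1}(z)\in\mathcal{R}$. By (G2), $(a,0)\in P_0\subset\mathcal{R}$ and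 $(b,1)\in P_N\subset\mathcal{R}$.

\emph{Connectedness.} Suppose that $E_n$ is connected. It contains $(a,0)$ and $(b,1)$, and by (G3)
\[
T_i(a,0)=\bigl(S_i(a),\tfrac{i-1}N\bigr)\in P_{i-1},\qquad T_i(b,1)=\bigl(S_i(b),\tfrac iN\bigr)\in P_i .
\]
So consecutive sets in the chain $P_0,T_1(E_n),P_1,T_2(E_n),\dots,T_N(E_n),P_N$ intersect, and their union $E_{n+1}$ is connected. A decreasing intersection of nonempty compact connected sets is compact and connected. Hence so are $\mathcal{R}$ and its projection $A$.

\emph{Separation at the first level.} We show that there is $\delta>0$ with the following property: if $z=(x,t)$ and $z'=(x',t')$ in $\mathcal{R}$ have $t\ne t'$ and do not lie in a common $T_i(\mathcal{R})$, then $|x-x'|\ge\delta$. Let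
\[
M_a=\bigcup_{k\ge1}L_k\cup\bigcup_kS_k(Q),\qquad M_b=\bigcup_{k\le N-1}L_k\cup\bigcup_kS_k(Q).
\]
These compact subsets of $Q$ satisfy $a\notin M_a$ and $b\notin M_b$, because $a\in L_0\cap\partial Q$ and $b\in L_N\cap\partial Q$, by (G1) and (G2). So $S_i(M_a)\subset S_i(Q)\setminus\{S_i(a)\}$ is disjoint from $L_{i-1}$, and $S_i(M_b)\subset S_i(Q)\setminus\{S_i(b)\}$ is disjoint from $L_i$, by (G3). Since $\mathcal{R}=\Phi(\mathcal{R})$, up to exchanging $z$ and $z'$ one of the following cases occurs.
\begin{itemize}
\item $z\in T_i(\mathcal{R})$, $z'\in T_j(\mathcal{R})$ with $i\ne j$. Then $|x-x'|\ge\operatorname{dist}(S_i(Q),S_j(Q))>0$ by (G1).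
\item $z\in P_i$, $z'\in P_j$. Then $i\ne j$ because $t\ne t'$, and $|x-x'|\ge\operatorname{dist}(L_i,L_j)>0$ by (G2).
\item $z\in P_j$, $z'\in T_i(\mathcal{R})$ with $j\notin\{i-1,i\}$. Then $|x-x'|\ge\operatorname{dist}(L_j,S_i(Q))>0$ by (G3).
\item $z\in P_{i-1}$, $z'=T_i(x'',t'')$ with $(x'',t'')\in\mathcal{R}$. If $(x'',t'')\in P_0$, then $t''=0$ and $t'=\frac{i-1}N=t$, which is excluded. So $(x'',t'')$ lies in some $P_k$ with $k\ge1$ or in some $T_k(\mathcal{R})$, hence $x''\in M_a$ and $|x-x'|\ge\operatorname{dist}(L_{i-1},S_i(M_a))>0$.
\item $z\in P_i$, $z'=T_i(x'',t'')$ with $(x'',t'')\in\mathcal{R}$. If $(x'',t'')\in P_N$, then $t''=1$ and $t'=\frac iN=t$, which is excluded. So $x''\in M_b$ and $|x-x'|\ge\operatorname{dist}(L_i,S_i(M_b))>0$.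
\end{itemize}
Let $\delta$ be the least of these finitely many distances.

\emph{The H\"older estimate.} Let $(x,t),(x',t')\in\mathcal{R}$ with $t\ne t'$. As long as both points lie in a common $T_i(\mathcal{R})$, replace them by their preimages under $T_i$, which lie in $\mathcal{R}$. Each replacement multiplies $|t-t'|$ by $N$ and $|x-x'|$ by $1/r$. Since $|t-t'|\le1$ on $\mathcal{R}$, the process stops after some number $n\ge0$ of steps, at points $(x_n,t_n),(x_n',t_n')$ to which the previous paragraph applies. Using $|t_n-t_n'|\le1\le\delta^{-p}|x_n-x_n'|^p$ and $N^{-1}=r^p$,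
\[
|t-t'|=N^{-n}|t_n-t_n'|\le\delta^{-p}\bigl(r^n|x_n-x_n'|\bigr)^p=\delta^{-p}|x-x'|^p .
\]
In particular $x=x'$ forces $t=t'$. So $\mathcal{R}$ is the graph of a function $f:A\to[0,1]$ with $f(a)=0$, $f(b)=1$ and the required bound, with $C=\delta^{-p}$.

\emph{The measure of $A$ for $p>1$.} Let $L=\bigcup_jL_j$. For a word $w=i_1\cdots i_n$ in the letters $1,\dots,N$, of length $|w|=n$, let $S_w=S_{i_1}\circ\dots\circ S_{i_n}$, the identity for the empty word. Projecting $\mathcal{R}=\Phi(\mathcal{R})$ gives $A=L\cup\bigcup_iS_i(A)$, and iterating,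
\[
A\subset\bigcup_{|w|<n}S_w(L)\ \cup\bigcup_{|w|=n}S_w(Q)\qquad\text{for every }n .
\]
The set $L^*=\bigcup_wS_w(L)$ is a countable union of rectifiable arcs, so $\mathcal{H}^p(L^*)=0$ by (M3) and (M4). The set $A\setminus L^*$ is covered, for every $n$, by $N^n$ cubes of diameter $2\sqrt d\,r^n$, and $N^n(2\sqrt d\,r^n)^p=(2\sqrt d)^p$. So $\mathcal{H}^p(A)\le(2\sqrt d)^p$. On the other hand $f(A)$ is connected and contains $0$ and $1$, so (M2) gives $1\le C\,\mathcal{H}^p(A)$. \qed

\section{Nonuniqueness}\label{sec:non}

\subsection{The costs $|x-y|^p$ and $|x-y|^p/(1+|x-y|^p)$}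

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Since $p>1$, the function $z\mapsto|z|^p$ is $C^1$, so both costs satisfy (H1). Take $A$ and $f$ from Proposition~\ref{prop:set}, which is where $p<d$ is used, and let $X=A$, $T=\mathrm{id}$, $\phi=0$; then $T_\#\rho=\rho$. As $c(x,x)=0$, condition \eqref{eq:slack} reads $c(x',x)\ge\kappa|x-x'|^p$ on $A\times A$. This holds with $\kappa=1$ for $c=|x-y|^p$, and with $\kappa=1/(1+(2\sqrt d)^p)$ for the bounded cost, because $\operatorname{diam}A\le2\sqrt d$. Lemma~\ref{lem:recognize} gives (H2) and (H3), and Proposition~\ref{prop:criterion} gives nonuniqueness: $0$ and $(\kappa/C)f$ are both potentials. For the bounded cost the maximizing pairs are real-valued by the last part of Lemma~\ref{lem:recognize}; for $|x-y|^p$ they are the pairs with $\psi=-\infty$ off $A$ from its proof.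
\end{proof}

\subsection{Costs with a mixed Hessian of rank three}

For a general cost we must produce $T$ and $\phi$ satisfying \eqref{eq:slack}. If $c$ and $\phi$ are $C^2$, the room that we can expect at a minimum point is quadratic, so $p=2$, and Proposition~\ref{prop:set} then needs three dimensions. The constant map $T\equiv y_0$ with $\phi=c(\cdot,y_0)$ satisfies \eqref{eq:min} with equality and leaves no room. Subtracting $\frac12|x-x_0|^2$ from this $\phi$ makes $c(\cdot,y)-\phi$ uniformly convex for $y$ near $y_0$, and the rank condition lets us choose $y=T(x)$ so that the minimum is at a prescribed point $x$.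

\begin{proof}[Proof of Theorem~\ref{thm:rank}]
The matrix $D^2_{xy}c(x_0,y_0)$ has an invertible $3\times3$ submatrix, with rows $i_1,i_2,i_3$ and columns $j_1,j_2,j_3$. Define isometric embeddings $J,J':\mathbb{R}^3\to\mathbb{R}^d$ by $Je_k=e_{i_k}$, $J'e_k=e_{j_k}$, and let $\tilde c(x,y)=c(x_0+Jx,\,y_0+J'y)$ for $x,y\in\mathbb{R}^3$. Then $\tilde c$ is $C^2$ near $(0,0)$, and $D^2_{xy}\tilde c(0,0)$ is that submatrix.

Let $\tilde\phi(x)=\tilde c(x,0)-\frac12|x|^2$ and
\[
F(x,y)=\nabla_x\tilde c(x,y)-\nabla\tilde\phi(x)=\nabla_x\tilde c(x,y)-\nabla_x\tilde c(x,0)+x .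
\]
The map $F$ is $C^1$ near $(0,0)$, $F(0,0)=0$, and $D_yF(0,0)=D^2_{xy}\tilde c(0,0)$ is invertible. By the implicit function theorem there is a $C^1$ map $\tilde T$ near $0$ with $\tilde T(0)=0$ and $F(x,\tilde T(x))=0$. Let $h_x(x')=\tilde c(x',\tilde T(x))-\tilde\phi(x')$. Then $\nabla h_x(x)=F(x,\tilde T(x))=0$ and
\[
D^2h_x(x')=I+D^2_{xx}\tilde c(x',\tilde T(x))-D^2_{xx}\tilde c(x',0).
\]
The last two terms are continuous in $(x,x')$ and cancel at $(0,0)$, so there is an open ball $B$ about $0$ with $D^2h_x(x')\ge\frac12I$ for $x,x'\in B$. Taylor's formula along the segment from $x$ to $x'$, with $v=x'-x$, gives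
\begin{equation}\label{eq:taylor}
h_x(x')-h_x(x)=\int_0^1(1-s)\,\bigl\langle D^2h_x(x+sv)v,v\bigr\rangle\,ds\ \ge\ \tfrac14|x-x'|^2\qquad(x,x'\in B).
\end{equation}

Take $A\subset\mathbb{R}^3$ and $f$ from Proposition~\ref{prop:set} with $d=3$, $p=2$, and choose $\eta>0$ with $\eta A\subset B$. Let $X=x_0+J(\eta A)\subset\mathbb{R}^d$, a compact connected set, and for $x\in\eta A$ put
\[
T(x_0+Jx)=y_0+J'\tilde T(x),\qquad\phi(x_0+Jx)=\tilde\phi(x),\qquad f_\eta(x_0+Jx)=f(x/\eta).
\]
Since $J$ preserves distances, \eqref{eq:taylor} is \eqref{eq:slack} with $p=2$, $\kappa=\frac14$, and the nonconstant function $f_\eta$ satisfies $|f_\eta(\xi)-f_\eta(\xi')|\le C\eta^{-2}|\xi-\xi'|^2$ on $X$. Proposition~\ref{prop:criterion} applies to any $\rho$ with support $X$ and $\mu=T_\#\rho$, whose support $T(X)$ is compact.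
\end{proof}

\section{Supports of $\sigma$-finite length}\label{sec:length}

Here and in the next section (H1)--(H3) hold, $X$, $Y$ and $G$ are as in Lemma~\ref{lem:compare}, and $u$ is the difference of two potentials. The function $u$ is Lipschitz on bounded sets, so (M2) bounds $\mathcal{L}^1(u(E))$ by a multiple of $\mathcal{H}^1(E)$. To get zero we need small Lipschitz constants. They are not available on all of $X$, but they are on the set of points whose destinations lie in a given small part of $Y$, and finitely many such parts cover $Y$.

\begin{lemma}\label{lem:H1}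
If $E\subset X$ and $\mathcal{H}^1(E)<\infty$, then $\mathcal{L}^1(u(E))=0$.
\end{lemma}

\begin{proof}
By countable subadditivity we may assume that $E$ lies in a ball $B$. Let
\[
\omega(\varepsilon)=\sup\bigl\{|\nabla_xc(\xi,y)-\nabla_xc(\xi,y')|:\ \xi\in\overline B,\ y,y'\in Y,\ |y-y'|\le\varepsilon\bigr\}.
\]
By (H1) and (H2), $\nabla_xc$ is uniformly continuous on $\overline B\times Y$, so $\omega(\varepsilon)\to0$ as $\varepsilon\to0$. For $x,x'\in B$ and $y,y'\in Y$, with $x_s=x+s(x'-x)\in B$,
\begin{equation}\label{eq:omega}
\Delta\bigl((x,y),(x',y')\bigr)=\int_0^1\bigl(\nabla_xc(x_s,y)-\nabla_xc(x_s,y')\bigr)\cdot(x'-x)\,ds\le\omega(|y-y'|)\,|x-x'| .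
\end{equation}
Fix $\varepsilon>0$ and write $Y=Y_1\cup\dots\cup Y_m$ with $Y_j$ compact of diameter at most $\varepsilon$. Let $X_j$ be the projection of $G\cap(X\times Y_j)$ to the first factor. The sets $X_j$ are closed because $Y_j$ is compact, and they cover $X$. By \eqref{eq:star} and \eqref{eq:omega}, $u$ is $\omega(\varepsilon)$-Lipschitz on $X_j\cap B$. The sets $D_j=X_j\setminus\bigcup_{i<j}X_i$ are disjoint and Borel, so by (M2) and (M1)
\[
\mathcal{L}^1(u(E))\le\sum_j\mathcal{L}^1(u(E\cap D_j))\le\omega(\varepsilon)\sum_j\mathcal{H}^1(E\cap D_j)=\omega(\varepsilon)\,\mathcal{H}^1(E).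
\]
The bound does not depend on the number $m$ of pieces. Let $\varepsilon\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:length}]
The image of a rectifiable path in $X$ is connected and has finite $\mathcal{H}^1$ measure by (M3). By Lemma~\ref{lem:H1}, $u$ maps it to a connected null subset of $\mathbb{R}$, which is a point. So $u$ is constant on each $C_i$, and $u(X)$ is the union of $u(N)$ and a countable set. By Lemma~\ref{lem:H1} again $u(N)$ is null, and \eqref{eq:reduction} shows that $u$ is constant.

For the last assertion let $p>1$ and $d\ge2$, and pick $q$ with $1<q<\min(p,d)$. In Theorem~\ref{thm:counter} with exponent $q$, the support is the set $A$ of Proposition~\ref{prop:set}, which has $\mathcal{H}^q(A)<\infty$ and hence $\mathcal{H}^p(A)=0$ by (M4). It is connected, (H1)--(H3) hold, and uniqueness fails.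
\end{proof}

\section{Semiconcave costs in the plane}\label{sec:plane}

A function $k$ is called semiconcave if $\frac K2|\cdot|^2-k$ is convex for some $K$; Theorem~\ref{thm:plane} assumes this for $c$ in one of its variables. The proof has two parts: a change of variable that turns \eqref{eq:star} into a H\"older bound of exponent $2$ on a subset of the plane, and a lemma that such a function has a null image.

\subsection{H\"older exponent $n$ in dimension $n$}

\begin{lemma}\label{lem:exponent}
Let $n\ge2$, $Z\subset\mathbb{R}^n$, and let $v:Z\to\mathbb{R}$ satisfy $|v(z)-v(z')|\le C|z-z'|^n$. Then $\mathcal{L}^1(v(Z))=0$.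
\end{lemma}

Covering $Z$ by cubes and using (M2) bounds $\mathcal{L}^1(v(Z))$ by a multiple of $\mathcal{L}^n(Z)$, which settles only the case of a null set. Where $Z$ has positive measure we gain from a different source: near a density point, $Z$ has so few holes that it contains almost straight chains, and the computation \eqref{eq:chain} applies. We use two standard facts, with $B(z,s)$ the open ball of center $z$ and radius $s$. By the Lebesgue density theorem, almost every point $z$ of a measurable set $Z$ is a \emph{density point}, meaning $\mathcal{L}^n(B(z,s)\setminus Z)/\mathcal{L}^n(B(z,s))\to0$ as $s\to0$. By the $5r$-covering lemma, every family of balls in $\mathbb{R}^n$ with bounded radii has a countable disjoint subfamily whose concentric enlargements by the factor $5$ cover the union of the family.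

\begin{proof}
By countable subadditivity we may assume that $Z$ is bounded. The function $v$ is uniformly continuous, so it extends to the closure of $Z$ with the same bound, and we may assume that $Z$ is compact. Let $Z_1$ be the set of density points in $Z$ and $Z_0=Z\setminus Z_1$, a null set.

The set $Z_0$ is covered by cubes $U_i$ of arbitrarily small total volume, and $(\operatorname{diam}U_i)^n=n^{n/2}\mathcal{L}^n(U_i)$. By (M2), $\mathcal{L}^1(v(Z_0))=0$.

Fix an integer $M\ge2$. For $z\in Z_1$ choose $s=s_z\in(0,1]$ with $\mathcal{L}^n(B(z,s)\setminus Z)<M^{-n}\mathcal{L}^n(B(z,s))$. Let $w,w'\in Z\cap B(z,s/2)$ and divide the segment from $w$ to $w'$ by points $q_0=w,q_1,\dots,q_M=w'$ into $M$ equal steps, each of length at most $s/M$. All $q_i$ lie in $B(z,s/2)$, so $B(q_i,s/M)\subset B(z,s)$ because $M\ge2$. The ball $B(q_i,s/M)$ has volume $M^{-n}\mathcal{L}^n(B(z,s))$, more than $B(z,s)\setminus Z$, so it contains a point $w_i\in Z$; take $w_0=w$, $w_M=w'$. Then $|w_i-w_{i+1}|\le3s/M$, and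
\begin{equation}\label{eq:osc}
|v(w)-v(w')|\le M\,C\,(3s/M)^n=3^nC\,M^{1-n}s^n .
\end{equation}
Apply the covering lemma to the balls $B(z,s_z/10)$, $z\in Z_1$. We obtain disjoint balls $B(z_i,s_i/10)$, with $s_i=s_{z_i}$, such that the balls $B(z_i,s_i/2)$ cover $Z_1$. The disjoint balls lie in the bounded set $Z^+$ of points within distance $1$ of $Z$, so $\omega_n\sum_i(s_i/10)^n\le\mathcal{L}^n(Z^+)$, where $\omega_n$ is the volume of the unit ball. By \eqref{eq:osc},
\[
\mathcal{L}^1(v(Z_1))\le3^nC\,M^{1-n}\sum_is_i^n\le30^n\,C\,\omega_n^{-1}\mathcal{L}^n(Z^+)\,M^{1-n}.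
\]
Since $n\ge2$, this tends to $0$ as $M\to\infty$.
\end{proof}

\begin{remark}
For $n=1$ the lemma fails, as $v(z)=z$ shows. For $n=d\ge2$ it shows that the condition $p<d$ in Proposition~\ref{prop:set} is necessary: if $p\ge d$ and $A$ is bounded, a function with H\"older exponent $p$ also has exponent $d$, so $f(A)$ is null, and it is a point when $A$ is connected.
\end{remark}

\subsection{The change of variable}

For a $C^{1,1}_{\mathrm{loc}}$ cost, \eqref{eq:omega} gives $|u(x)-u(x')|\le K|x-x'|\,|y-y'|$ on bounded parts of $G$. This bound is quadratic, but in the variable $(x,y)\in\mathbb{R}^4$, and Lemma~\ref{lem:exponent} would need exponent $4$ there. The cost $c(x,y)=-x\cdot y$ shows how to return to the plane. For it,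
\[
\Delta\bigl((x,y),(x',y')\bigr)=(x'-x)\cdot(y'-y)\le\tfrac14\bigl|(x'+y')-(x+y)\bigr|^2 ,
\]
by the inequality $4\,\alpha\cdot\beta=|\alpha+\beta|^2-|\alpha-\beta|^2\le|\alpha+\beta|^2$. So on $G$ the value $u(x)$ is a function of $z=x+y\in\mathbb{R}^2$ with H\"older exponent $2$. Here $y$ is the gradient of the convex function $-c(\cdot,y)$, and for a semiconcave cost the corresponding gradient replaces $y$. The quadratic term $\frac K2|\cdot|^2$ costs nothing, because a function of one variable alone cancels in the cross difference.

\begin{proof}[Proof of Theorem~\ref{thm:plane}]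
By \eqref{eq:reduction} and countable subadditivity it suffices to show $\mathcal{L}^1(u(X\cap B_R))=0$ for each $R$. Fix $R$ and $K$ as in the hypothesis, and let $G_R=\{(x,y)\in G:x\in B_R\}$, whose projection is $X\cap B_R$. We find a map $z:G_R\to\mathbb{R}^2$ such that, for $(x,y),(x',y')\in G_R$ with images $z,z'$,
\begin{equation}\label{eq:quad}
\Delta\bigl((x,y),(x',y')\bigr)\le\tfrac14|z-z'|^2 .
\end{equation}
We use that a convex $C^1$ function $k$ on a ball satisfies $k(\eta)-k(\xi)\ge\nabla k(\xi)\cdot(\eta-\xi)$.

\emph{Case} (i). Let $k_y=\frac K2|\cdot|^2-c(\cdot,y)$, convex and $C^1$ on $B_R$. Put $q=\nabla k_y(x)$, $z=x+q$, and $q'=\nabla k_{y'}(x')$, $z'=x'+q'$. Then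
\begin{align*}
\Delta&=\bigl[c(x',y)-c(x,y)\bigr]+\bigl[c(x,y')-c(x',y')\bigr]\\
&=-\bigl[k_y(x')-k_y(x)\bigr]-\bigl[k_{y'}(x)-k_{y'}(x')\bigr]\\
&\le-q\cdot(x'-x)-q'\cdot(x-x')=(q'-q)\cdot(x'-x)\le\tfrac14|z'-z|^2 .
\end{align*}

\emph{Case} (ii). Let $k_x=\frac K2|\cdot|^2-c(x,\cdot)$, convex and $C^1$ on $B'$. Put $q=\nabla k_x(y)$, $z=y+q$, and $q'=\nabla k_{x'}(y')$, $z'=y'+q'$. Grouping the terms by the first variable,
\begin{align*}
\Delta&=\bigl[c(x,y')-c(x,y)\bigr]+\bigl[c(x',y)-c(x',y')\bigr]\\
&=-\bigl[k_x(y')-k_x(y)\bigr]-\bigl[k_{x'}(y)-k_{x'}(y')\bigr]\\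
&\le-q\cdot(y'-y)-q'\cdot(y-y')=(q'-q)\cdot(y'-y)\le\tfrac14|z'-z|^2 .
\end{align*}

By \eqref{eq:star} and \eqref{eq:quad}, $|u(x)-u(x')|\le\frac14|z-z'|^2$. In particular $z=z'$ implies $u(x)=u(x')$, so $v(z)=u(x)$ defines a function $v$ on the image $Z\subset\mathbb{R}^2$ of $G_R$, with $|v(z)-v(z')|\le\frac14|z-z'|^2$ and $v(Z)=u(X\cap B_R)$. Lemma~\ref{lem:exponent} with $n=2$ shows that this set is null. This is the only place where $d=2$ is used.

Finally let $c\in C^{1,1}_{\mathrm{loc}}$, let $B'$ be an open ball containing $Y$, and let $K$ be a Lipschitz constant of $\nabla c$ on $B_R\times B'$. For $y\in B'$ and $\xi,\eta\in B_R$,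
\[
\bigl(\nabla k_y(\eta)-\nabla k_y(\xi)\bigr)\cdot(\eta-\xi)\ge K|\eta-\xi|^2-|\nabla_xc(\eta,y)-\nabla_xc(\xi,y)|\,|\eta-\xi|\ge0 ,
\]
so the derivative of $k_y$ along each segment is nondecreasing and $k_y$ is convex. This is (i), and exchanging the variables gives (ii).
\end{proof}

\section{Good costs}\label{sec:good}

\begin{proof}[Proof of Corollary~\ref{cor:good}]
For $d=1$ a connected set is an interval, which is rectifiably connected, so every cost satisfying (H1) is good by Theorem~\ref{thm:length}. Parts (a) and (c) use the Hessian of $|z|^p$ for $z\ne0$,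
\begin{equation}\label{eq:hess}
D^2|z|^p=p|z|^{p-2}\Bigl(I+(p-2)\frac{z\otimes z}{|z|^2}\Bigr),
\end{equation}
whose eigenvalues are $p(p-1)|z|^{p-2}$ in the direction of $z$ and $p|z|^{p-2}$ in the orthogonal directions.

(a) The first statement is Theorem~\ref{thm:plane}. For the second let $p=1+\beta\in(1,2)$ and $c(x,y)=h(x-y)$ with $h(z)=\chi(|z|^p)$, $\chi(t)=t/(1+t)$. This cost is not good by Theorem~\ref{thm:counter}, and it remains to show that $\nabla h$ is $\beta$-H\"older. From $\chi'(t)=(1+t)^{-2}\le1$ we get $|\nabla h(z)|\le p|z|^\beta$. For $z\ne0$, with $t=|z|^p$,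
\[
D^2h(z)=\chi'(t)\,D^2|z|^p+\chi''(t)\,\nabla|z|^p\otimes\nabla|z|^p ,
\]
and $|\chi''(t)|\,t=2t(1+t)^{-3}\le2$, so the operator norm of $D^2h(z)$ is at most $(p+2p^2)|z|^{\beta-1}$. Let $|z'|\le|z|$. If $|z-z'|\ge|z|/2$, then $|\nabla h(z)-\nabla h(z')|\le2p|z|^\beta\le2^{1+\beta}p|z-z'|^\beta$. If $|z-z'|<|z|/2$, every point $\zeta$ of the segment from $z$ to $z'$ has $|\zeta|>|z|/2>|z-z'|$, and since $\beta-1<0$,
\[
|\nabla h(z)-\nabla h(z')|\le(p+2p^2)|z-z'|^{\beta-1}|z-z'|=(p+2p^2)|z-z'|^\beta .
\]
So $c\in C^{1,\beta}$.

(b) The case $d=1$ is above. For $d=2$, a $C^2$ cost is $C^{1,1}_{\mathrm{loc}}$ and is good by Theorem~\ref{thm:plane}. For $d\ge3$ an invertible mixed Hessian has rank $d\ge3$, and the cost is not good by Theorem~\ref{thm:rank}.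

(c) Let $d=2$. If $p\ge2$, then $|z|^p$ is $C^2$: for $p=2$ it is a polynomial, and for $p>2$ the matrix \eqref{eq:hess} tends to $0$ as $z\to0$, while $\nabla|z|^p=p|z|^{p-2}z$ has derivative $0$ at the origin. So the cost is good by Theorem~\ref{thm:plane}. If $1<p<2$, it is not good by Theorem~\ref{thm:counter}. Let $d\ge3$ and $p>1$. The cost is $C^1$, it is smooth off the diagonal, and there its mixed Hessian is the negative of \eqref{eq:hess} at $z=x-y$. All eigenvalues are nonzero because $p>1$, so the cost is not good by Theorem~\ref{thm:rank}.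
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ford}
William Ford, \emph{Quantitative Uniqueness of Kantorovich Potentials}, arXiv:2603.29595 (2026).

\bibitem{Villani}
Villani, \emph{Optimal Transport: Old and New}.

\end{thebibliography}
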